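\title{The Hamilton cycle space of expanders}

\begin{abstract}
We show that there is an absolute constant $\varepsilon>0$ such that in every $(n,d,\lambda)$-graph with $n$ odd, $d\ge 1$ and $\lambda\le\varepsilon d$ the Hamilton cycles span the cycle space over $\mathbb F_2$. No lower bound on $d$ in terms of $n$ is needed; this answers a question of Hefetz and Krivelevich. The result follows from a theorem on combinatorial expanders that also covers even $n$, in which case the Hamilton cycles span exactly the elements of the cycle space of even size. The proof uses the Hamiltonicity of expanders as a black box. Around a short even cycle it builds a ladder that can be traversed in two ways, and it does so without destroying the expansion of the rest of the graph.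
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G=(V,E)$ be a finite simple graph on $n$ vertices. We identify a subset of $E$ with its incidence vector over $\mathbb F_2$, so that the sum of two edge sets is their symmetric difference. The subsets of $E$ form the \emph{edge space} $\mathcal E(G)$. The \emph{cycle space} $\mathcal C(G)$ is the subspace spanned by the edge sets of cycles, and $\mathcal C_n(G)\subseteq\mathcal C(G)$ is the subspace spanned by the edge sets of Hamilton cycles, that is, of cycles of length $n$. We ask when $\mathcal C_n(G)=\mathcal C(G)$.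

Equality means that every cycle, however short, is a sum modulo 2 of Hamilton cycles. In particular every edge that lies on a cycle must lie on a Hamilton cycle, so the property is a strong form of Hamiltonicity. It is strictly stronger: the $5$-cycle $12345$ with the chord $13$ has only one Hamilton cycle, because the edges at the vertices $2,4,5$ of degree two are forced, while its cycle space has dimension $2$.

There is also an obstruction that has nothing to do with a shortage of Hamilton cycles. Since $|F+F'|\equiv|F|+|F'|\pmod 2$, for even $n$ every element of $\mathcal C_n(G)$ has even size, and so $\mathcal C_n(G)$ lies in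
\[
\mathcal C^{\mathrm{ev}}(G)=\{Z\in\mathcal C(G): |Z|\text{ is even}\},
\]
which is a proper subspace as soon as $G$ has an odd cycle. In $K_4$ the cycle space has dimension $3$, and the three Hamilton cycles sum to zero (each edge lies on two of them) and span a space of dimension $2$. For odd $n$ this obstruction disappears: in $K_5$ the triangle $123$ is the sum of the Hamilton cycles $12345$, $13542$ and $15342$. One is led to guess that in a graph whose edges are well distributed, parity is the only obstruction.

A standard way to say that the edges are well distributed is spectral. An \emph{$(n,d,\lambda)$-graph} is a $d$-regular graph on $n$ vertices all of whose adjacency eigenvalues, except the largest one (which equals $d$), have absolute value at most $\lambda$. The smaller the ratio $\lambda/d$, the smaller the sets between which an edge is guaranteed; see \eqref{eq:mixing} below. Two results are known.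
\begin{itemize}
\item[(1)] There is a constant $d_0$ such that a uniformly random $d$-regular graph $G$ on $n$ vertices, with $n$ odd and $d\ge d_0$ even, satisfies $\mathcal C_n(G)=\mathcal C(G)$ asymptotically almost surely.
\item[(2)] There are positive constants $c$ and $\varepsilon$ such that every $(n,d,\lambda)$-graph $G$ with $n$ odd, $d\ge \frac{c\log n}{\log(d/\lambda)}$ even and $\lambda\le\varepsilon d$ satisfies $\mathcal C_n(G)=\mathcal C(G)$.
\end{itemize}
Hefetz and Krivelevich \cite{HK} asked whether, as for random regular graphs, an analogue of (2) holds for constant degree: are there positive constants $d_0$ and $\varepsilon$ such that for every even $d\ge d_0$, not depending on $n$, every $(n,d,\lambda)$-graph $G$ with $n$ odd and $\lambda\le\varepsilon d$ satisfies $\mathcal C_n(G)=\mathcal C(G)$?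

The answer is yes. We deduce it from a statement in which regularity and the spectrum are replaced by a combinatorial condition. For $X\subseteq V$ let $N(X)$ be the set of vertices \emph{outside} $X$ that have a neighbor in $X$; we write $N_\Gamma(X)$ when the graph $\Gamma$ has to be named.

\begin{definition}\label{def:expander}
Let $C>0$. A graph $G$ on $n\ge3$ vertices is a \emph{$C$-expander} if
\begin{itemize}
\item[(a)] $|N(X)|\ge C|X|$ for all $X\subseteq V(G)$ with $|X|<n/2C$, and
\item[(b)] there is an edge between any two disjoint vertex sets of size at least $n/2C$.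
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:A}
There is a constant $C_*$ such that the following holds for every $C_*$-expander $G$ on $n$ vertices.
\begin{itemize}
\item[(i)] If $n$ is odd, then $\mathcal C_n(G)=\mathcal C(G)$.
\item[(ii)] If $n$ is even, then $\mathcal C_n(G)=\mathcal C^{\mathrm{ev}}(G)$, and this subspace has codimension exactly $1$ in $\mathcal C(G)$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\varepsilon=1/(4C_*)$ and let $G$ be an $(n,d,\lambda)$-graph with $d\ge1$ and $\lambda\le\varepsilon d$. If $n$ is odd, then $\mathcal C_n(G)=\mathcal C(G)$. If $n\ge4$ is even, then $\mathcal C_n(G)=\mathcal C^{\mathrm{ev}}(G)$.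
\end{theorem}

Thus the condition $d\ge c\log n/\log(d/\lambda)$ in (2) can be dropped, and the question has a positive answer with $d_0=2$. In terms of dimensions, Theorem~\ref{thm:A} says that $\dim\mathcal C_n(G)$ equals $|E|-n+1$ for odd $n$ and $|E|-n$ for even $n$. We make no claim about the optimal value of $\varepsilon$.

\begin{remark}\label{rem:degree}
For odd $n$ the degree $d$ is automatically even, since $nd=2|E|$. The value $d_0=2$ says nothing about very sparse graphs, because the hypotheses themselves force $d\ge1/\varepsilon$. Indeed, the squares of the eigenvalues sum to $2|E|=nd$, so $(n-1)\lambda^2\ge d(n-d)\ge n-1$ for $1\le d\le n-1$, and hence $1\le\lambda\le\varepsilon d$.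
\end{remark}

\begin{remark}\label{rem:ab}
Neither condition in Definition~\ref{def:expander} can be dropped from Theorem~\ref{thm:A}. For $n>2C$, the graph $K_{n-1}$ together with an isolated vertex satisfies (b), since the sets in (b) have at least two vertices. For integer $C$ and odd $n$, the graph $K_{(n-1)/2,(n+1)/2}$ satisfies (a), since every nonempty $X$ with $|X|<n/2$ has $|N(X)|\ge(n-1)/2$. Neither graph is Hamiltonian, and both contain cycles once $n\ge5$.
\end{remark}

The proof relies on one cited theorem, due to Dragani\'c, Montgomery, Munh\'a Correia, Pokrovskiy and Sudakov.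

\begin{theorem}[\cite{DMMPS}]\label{thm:ham}
For every sufficiently large $C$, every $C$-expander is Hamiltonian.
\end{theorem}

An input of this kind cannot be avoided: a graph of minimum degree at least $2$ has $\mathcal C(G)\ne0$, so a positive answer to the question implies that the $(n,d,\lambda)$-graphs in it are Hamiltonian. We fix an integer $C_0\ge4$ such that every $C_0$-expander is Hamiltonian. The constants are chosen in the order $C_0$, $C_1$ (Lemma~\ref{lem:hampath}), $C_*$ (Section~\ref{sec:final}).

Section~\ref{sec:switch} dualizes the problem to one statement, Proposition~\ref{prop:main}, proves it for complete graphs, and isolates what is needed in a sparse graph. Section~\ref{sec:exp} derives both theorems from Proposition~\ref{prop:main}, and Sections~\ref{sec:ext}--\ref{sec:final} prove the proposition.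

\section{Duality and the parity switch}\label{sec:switch}

\subsection*{The dual statement}
The form $\langle F,F'\rangle=|F\cap F'|\bmod 2$ on $\mathcal E(G)$ is bilinear, symmetric and nondegenerate. Hence for subspaces $\mathcal U,\mathcal W$ we have $(\mathcal U^\perp)^\perp=\mathcal U$ and $(\mathcal U+\mathcal W)^\perp=\mathcal U^\perp\cap\mathcal W^\perp$. We put $\mathcal B=\mathcal C(G)^\perp$. This is the cut space, whose elements are the sets of all edges between some $X$ and $V\setminus X$, but we use only the definition: $F\in\mathcal B$ if and only if $F$ meets every cycle in an even number of edges. We also use the following textbook fact. If $G$ is connected and $T$ is a spanning tree, then every edge $e\notin T$ closes a unique cycle $Z_e$ in $T+e$, and these \emph{fundamental cycles} form a basis of $\mathcal C(G)$; thus $\dim\mathcal C(G)=|E|-n+1$.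

To show that $\mathcal C_n(G)$ is large we show that $\mathcal C_n(G)^\perp$ is small: given an edge set $F$, we look for a Hamilton cycle that meets $F$ in an odd number of edges. We have little control over an individual Hamilton cycle supplied by Theorem~\ref{thm:ham}. It is easier to produce \emph{two} Hamilton cycles that differ in a controlled way and meet $F$ with different parities; one of them then meets $F$ oddly. This is impossible for two kinds of $F$: members of $\mathcal B$ meet every Hamilton cycle evenly, and $E$ meets every Hamilton cycle in $n$ edges. With $\langle E\rangle=\{\emptyset,E\}$, the key statement is that there are no exceptions beyond their sums.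

\begin{proposition}\label{prop:main}
There is a constant $C_*\ge C_0$ such that for every $C_*$-expander $G$ and every $F\subseteq E(G)$ with $F\notin\mathcal B+\langle E\rangle$ there are Hamilton cycles $H,H'$ of $G$ with $|F\cap H|\not\equiv|F\cap H'|\pmod2$.
\end{proposition}

Since $(\mathcal B+\langle E\rangle)^\perp=\mathcal C(G)\cap\langle E\rangle^\perp=\mathcal C^{\mathrm{ev}}(G)$, the hypothesis on $F$ says precisely that some $Z\in\mathcal C^{\mathrm{ev}}(G)$ meets $F$ oddly. The plan is to find such a $Z$ that is a single cycle and to realize it as $H+H'$.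

\subsection*{Complete graphs}
The plan is visible in $K_n$, and the case is needed: if $n\le2C$, then (b) applied to singletons shows that a $C$-expander is complete.

\begin{lemma}\label{lem:Kn}
Let $G=K_n$ with $n\ge3$ and $F\notin\mathcal B+\langle E\rangle$. Then there are Hamilton cycles $H,H'$ with $|F\cap H|\not\equiv|F\cap H'|\pmod 2$.
\end{lemma}

\begin{proof}
For $n=3$ the space $\mathcal B$ consists of the edge sets of even size and $|E|=3$, so $\mathcal B+\langle E\rangle=\mathcal E(G)$ and there is no such $F$. Let $n\ge4$.

Suppose that every $4$-cycle meets $F$ evenly. Two triangles $abc$ and $abd$ sum to the $4$-cycle $acbd$, so they meet $F$ with the same parity. Any triangle can be turned into any other by replacing one vertex at a time, so all triangles meet $F$ with the same parity. Triangles span $\mathcal C(K_n)$, since the fundamental cycles of a spanning star are triangles. If the common parity is even, then $F\in\mathcal B$. If it is odd, then $F+E$ meets each triangle in $3-|F\cap\text{triangle}|$ edges, an even number, and $F+E\in\mathcal B$. Both contradict the hypothesis.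

So some $4$-cycle $Z=v_1v_2v_3w_2$ meets $F$ oddly. The paths $v_1v_2w_2v_3$ and $v_1w_2v_2v_3$ have the same ends and the same vertex set, they share the diagonal $v_2w_2$, and their remaining edges $v_1v_2,\ w_2v_3$ and $v_1w_2,\ v_2v_3$ partition $Z$. Let $R$ be a path from $v_3$ to $v_1$ whose interior is $V\setminus V(Z)$. Closing both paths with $R$ gives Hamilton cycles with $H+H'=Z$, and $|F\cap H|+|F\cap H'|\equiv|F\cap Z|\equiv1\pmod 2$.
\end{proof}

The identity for $K_5$ in the introduction arises in this way: the triangle $123$ is the sum of $12345$ and the $4$-cycle $1345$, and this $4$-cycle, with the diagonal $35$ and $R=421$, is the sum of $13542$ and $15342$.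

\subsection*{Ladders}
A sparse graph need not contain $4$-cycles or diagonals. The switch survives if the $4$-cycle is replaced by any even cycle and the diagonal by a system of disjoint paths between opposite vertices (Figure~\ref{fig:ladder}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[very thick] (0,0)--(1.6,1) (1.6,-1)--(3.2,-1) (3.2,1)--(4.8,1) (4.8,-1)--(6.4,0);
\draw[very thick,dashed] (0,0)--(1.6,-1) (1.6,1)--(3.2,1) (3.2,-1)--(4.8,-1) (4.8,1)--(6.4,0);
\foreach \x/\i in {1.6/2,3.2/3,4.8/4}{
  \draw (\x,1)--(\x,-1);
  \fill (\x,1) circle (2pt) node[above]{$v_{\i}$};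
  \fill (\x,-1) circle (2pt) node[below]{$w_{\i}$};
  \fill (\x,0.33) circle (1.2pt); \fill (\x,-0.33) circle (1.2pt);
  \node[right] at (\x,0) {$P_{\i}$};}
\fill (0,0) circle (2pt) node[left]{$v_1$};
\fill (6.4,0) circle (2pt) node[right]{$v_5$};
\end{tikzpicture}
\caption{A ladder on a cycle of length $8$ (bold edges) with rungs $P_2,P_3,P_4$. The rungs with the solid bold edges form a path from $v_1$ to $v_5$, and so do the rungs with the dashed edges. The two paths have the same vertex set, and their sum is the cycle.}
\label{fig:ladder}
\end{figure}

\begin{lemma}\label{lem:ladder}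
Let $Z$ be a cycle of length $2r$ in $G$, written as the union of two paths $v_1v_2\cdots v_{r+1}$ and $w_1w_2\cdots w_{r+1}$ with $w_1=v_1$ and $w_{r+1}=v_{r+1}$. For $2\le i\le r$ let $P_i$ be a path from $v_i$ to $w_i$ with interior disjoint from $V(Z)$, the $P_i$ being pairwise disjoint. Let $M=V(Z)\cup\bigcup_iV(P_i)$. If $G-(M\setminus\{v_1,v_{r+1}\})$ has a Hamilton path $R$ from $v_{r+1}$ to $v_1$, then $G$ has Hamilton cycles $H,H'$ with $H+H'=Z$.
\end{lemma}

\begin{proof}
For $1\le i\le r$ call $v_iv_{i+1}$ the $i$th upper edge and $w_iw_{i+1}$ the $i$th lower edge; these $2r$ edges are the edges of $Z$. Consider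
\[
\Pi:\ v_1v_2\,P_2\,w_2w_3\,P_3\,v_3v_4\,P_4\,w_4\cdots v_{r+1},\qquad
\Pi':\ v_1w_2\,P_2\,v_2v_3\,P_3\,w_3w_4\,P_4\,v_4\cdots v_{r+1}.
\]
Each enters $\{v_{i},w_{i}\}$ at one vertex, crosses $P_{i}$ and leaves from the other. So both are paths from $v_1$ to $v_{r+1}$ with vertex set $M$ containing all $P_i$. The path $\Pi$ uses the $i$th upper edge for odd $i$ and the $i$th lower edge for even $i$, and $\Pi'$ uses the other one; hence $\Pi+\Pi'=Z$. The path $R$ meets $M$ only in its ends and covers $V\setminus M$, so $H=\Pi\cup R$ and $H'=\Pi'\cup R$ are Hamilton cycles with $H+H'=Z$.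
\end{proof}

To apply Lemma~\ref{lem:ladder} in a $C$-expander with constant $C$, three things are needed.

\emph{The rest of the graph must remain an expander.} The cycle $Z$ and the rungs will have length of order $\log n$, so $M$ has order $\log^2n$ vertices. Condition (a) guarantees only minimum degree $C$, and a set $M$ of this size can contain all neighbors of a vertex, which is then isolated in $G-M$. This is the central difficulty at constant degree. Section~\ref{sec:ext} builds the rungs under an invariant that keeps fresh neighbors for every small set.

\emph{We need a Hamilton path with prescribed ends}, whereas Theorem~\ref{thm:ham} gives a Hamilton cycle about which nothing else is known. This is Section~\ref{sec:hampath}.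

\emph{The cycle $Z$ must be found}: it has to be short, a single cycle, and such that the invariant holds at the start. Section~\ref{sec:final} obtains all three properties from a minimal choice.

\section{Expanders and the two deductions}\label{sec:exp}

\begin{lemma}\label{lem:basic}
Let $G$ be a $C$-expander on $n$ vertices.
\begin{itemize}
\item[(i)] If $|X|\ge n/2C$, then $|N(X)|>n-|X|-n/2C$.
\item[(ii)] If $2\le C'\le C$, then $G$ is a $C'$-expander.
\item[(iii)] If $C\ge1$, then $G$ is connected and has diameter at most $2\log_2n+1$.
\item[(iv)] If $C\ge4$, then $G$ is not bipartite.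
\end{itemize}
\end{lemma}

\begin{proof}
(i) There is no edge between $X$ and $V\setminus(X\cup N(X))$, so by (b) the latter set has fewer than $n/2C$ vertices.

(ii) Condition (b) for $C'$ holds because $n/2C'\ge n/2C$. For (a) let $|X|<n/2C'$. If $|X|<n/2C$, then $|N(X)|\ge C|X|\ge C'|X|$. Otherwise (i) gives $|N(X)|>n-\frac n{2C'}-\frac n{2C}\ge n-\frac n{C'}\ge\frac n2>C'|X|$.

(iii) If $n\le2C$, then $G$ is complete. Let $n>2C$. By (a), a ball of fewer than $n/2C$ vertices at least doubles when its radius grows by one. So every ball of radius $j=\lceil\log_2(n/2C)\rceil\le\log_2(n/C)\le\log_2n$ has at least $n/2C$ vertices. Two such balls intersect or, by (b), are joined by an edge, so their centers are at distance at most $2j+1$.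

(iv) If $G$ were bipartite, a color class would be an independent set of size $s\ge n/2$, and $s\ge2$ as $n\ge3$. Split it into two parts of size at least $\lfloor s/2\rfloor\ge s/3\ge n/6\ge n/2C$. There is no edge between the parts, contrary to (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:main}]
Let $G$ be a $C_*$-expander. If $F\in\mathcal C_n(G)^\perp$, then all Hamilton cycles meet $F$ evenly, so $F\in\mathcal B+\langle E\rangle$ by the proposition. Thus $\mathcal C_n(G)^\perp\subseteq\mathcal B+\langle E\rangle$.

(i) Let $n$ be odd. Since $C_*\ge C_0$, Lemma~\ref{lem:basic}(ii) shows that $G$ is a $C_0$-expander, so it has a Hamilton cycle $H$. If $F=E+B$ with $B\in\mathcal B$, then $|F\cap H|=n-|B\cap H|$ is odd, so $F\notin\mathcal C_n(G)^\perp$. Hence $\mathcal C_n(G)^\perp\subseteq\mathcal B=\mathcal C(G)^\perp$. Taking orthogonal complements gives $\mathcal C(G)\subseteq\mathcal C_n(G)$, and the reverse inclusion holds by definition.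

(ii) Let $n$ be even. Then $E$ and all members of $\mathcal B$ meet every Hamilton cycle evenly, so $\mathcal C_n(G)^\perp=\mathcal B+\langle E\rangle$, and $\mathcal C_n(G)=(\mathcal B+\langle E\rangle)^\perp=\mathcal C^{\mathrm{ev}}(G)$. This is the kernel of the linear map $Z\mapsto|Z|\bmod2$ on $\mathcal C(G)$. The map is nonzero because $G$ is not bipartite by Lemma~\ref{lem:basic}(iv) and therefore has an odd cycle. So the codimension is $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
Put $C=C_*\ge 2$, so that $\varepsilon=1/4C$. We have $n\ge3$: for even $n$ by assumption, and for odd $n$ because $d\ge1$. It suffices to show that $G$ is a $C$-expander.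

Let $A$ be the adjacency matrix and $\mathbf 1$ the all-ones vector, so $A\mathbf 1=d\mathbf 1$. Since $A$ is symmetric, the real orthogonal complement of $\mathbf 1$ is spanned by eigenvectors for the other eigenvalues, and $|x^TAy|\le\lambda\|x\|\|y\|$ for $x,y\perp\mathbf 1$. Let $X,Y$ be disjoint nonempty sets with no edge between them. Write their indicator vectors as $1_X=\frac{|X|}n\mathbf 1+x$ and $1_Y=\frac{|Y|}n\mathbf 1+y$ with $x,y\perp\mathbf 1$. Then
\[
0=1_X^TA1_Y=\frac{d|X||Y|}{n}+x^TAy,\qquad \|x\|^2=\frac{|X|(n-|X|)}n,\qquad \|y\|^2=\frac{|Y|(n-|Y|)}n .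
\]
Squaring $d|X||Y|/n\le\lambda\|x\|\|y\|$ and dividing by $d^2|X||Y|/n^2$ gives
\begin{equation}\label{eq:mixing}
|X||Y|\le(\lambda/d)^2(n-|X|)(n-|Y|)\le\varepsilon^2(n-|X|)(n-|Y|).
\end{equation}

For (b): if $|X|,|Y|\ge n/2C$, then \eqref{eq:mixing} gives $n^2/4C^2\le\varepsilon^2n^2=n^2/16C^2$, which is false.

For (a): let $0<|X|<n/2C$, suppose $|N(X)|<C|X|$, and put $Y=V\setminus(X\cup N(X))$. Then $n-|Y|<(C+1)|X|<\frac{C+1}{2C}n\le\frac34n$, so $|Y|>n/4$. Now \eqref{eq:mixing} gives $\frac n4|X|<\varepsilon^2n(C+1)|X|$, that is, $4C^2<C+1$, which is false.
\end{proof}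

\section{Extendable subgraphs}\label{sec:ext}

We want to join prescribed pairs of vertices by short disjoint paths, one after another, and to know at the end that the unused part of the graph expands. The tool is an invariant of Friedman--Pippenger type. Throughout this section we assume the following.

\medskip
\noindent\textbf{Setting $(*)$.} $D\ge3$ is an integer, $C\ge8D+40$, $G$ is a $C$-expander on $n>2C$ vertices, $m=\lceil n/2C\rceil$ and $k=\lceil\log_2m\rceil$.
\medskip

From $1<n/2C$ we get $2\le m<n/2C+1<n/C$, and therefore
\begin{equation}\label{eq:sizes}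
2\le m\le \frac nC,\qquad (2D+10)m\le\frac n4,\qquad m\le2^k<2m,\qquad 1\le k\le\log_2n .
\end{equation}
We use the expansion of $G$ in two forms:
\begin{itemize}
\item[(J)] there is an edge between any two disjoint sets of size at least $m$;
\item[(X)] $|N(U)|\ge\frac C4|U|$ whenever $|U|\le2m$.
\end{itemize}
Here (J) is (b). For (X), use (a) if $|U|<n/2C$. Otherwise $n/2C\le|U|\le2n/C$, and Lemma~\ref{lem:basic}(i) gives $|N(U)|>n-\frac{2n}C-\frac n{2C}\ge\frac n2\ge\frac C4|U|$.

Let $S$ be a subgraph of $G$, the structure built so far, and think of $D$ as the largest degree we allow in it. A vertex $u\in V(S)$ may still ask for $D-d_S(u)$ neighbors outside $S$, where $d_S$ is the degree in $S$. A vertex outside $S$ will enter along one edge and may then ask for $D-1$. So define the \emph{demand}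
\[
\delta_S(u)=\begin{cases}D-d_S(u)&\text{if }u\in V(S),\\ D-1&\text{if }u\notin V(S),\end{cases}
\]
and, with $N'(U)=\bigcup_{u\in U}N(\{u\})$, the \emph{surplus}
\[
\varphi_S(U)=|N'(U)\setminus V(S)|-\sum_{u\in U}\delta_S(u).
\]
We call $S$ \emph{extendable} if $\varphi_S(U)\ge0$ for all $U\subseteq V(G)$ with $|U|\le2m$: every small set, inside or outside $S$, has at least as many unused neighbors as it demands. The set $N'(U)$, unlike $N(U)$, may meet $U$. We use it because $N'(U_1\cup U_2)=N'(U_1)\cup N'(U_2)$ and $N'(U_1\cap U_2)\subseteq N'(U_1)\cap N'(U_2)$. Since the demand term is additive, these two relations make $\varphi_S$ \emph{submodular}: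
\begin{equation}\label{eq:submod}
\varphi_S(U_1\cup U_2)+\varphi_S(U_1\cap U_2)\le\varphi_S(U_1)+\varphi_S(U_2).
\end{equation}

The invariant holds at the start if no vertex has many neighbors in $S$. Some such condition is necessary: if all neighbors of a vertex $u\notin V(S)$ lie in $S$, then $\varphi_S(\{u\})=-(D-1)<0$.

\begin{lemma}\label{lem:start}
If every vertex of $G$ has at most $10$ neighbors in $V(S)$, then $S$ is extendable.
\end{lemma}

\begin{proof}
Let $|U|\le2m$. At most $10|U|$ vertices of $N(U)$ lie in $V(S)$, and all demands are at most $D$. By (X), $\varphi_S(U)\ge(\frac C4-10-D)|U|\ge0$.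
\end{proof}

The main point is that a vertex with positive demand can always be given a new neighbor without breaking the invariant.

\begin{lemma}\label{lem:leaf}
Let $S$ be extendable with $|V(S)|\le n/2$, and let $v\in V(S)$ with $d_S(v)\le D-1$. Then there is a neighbor $y\notin V(S)$ of $v$ such that $S+vy$ is extendable.
\end{lemma}

\begin{proof}
Call $U$ \emph{critical} if $|U|\le2m$ and $\varphi_S(U)=0$. The empty set is critical.

\emph{Critical sets have fewer than $m$ vertices.} Let $m\le|U|\le2m$ and take $U_0\subseteq U$ with $|U_0|=m$. By (J), at most $m-1$ vertices lie outside $U_0\cup N'(U_0)$, so $|N'(U)|\ge|N'(U_0)|\ge n-2m+1$. Hence $\varphi_S(U)\ge n-2m+1-\frac n2-2mD>\frac n2-(2D+2)m>0$ by \eqref{eq:sizes}.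

\emph{A union of critical sets is critical.} If $U_1,U_2$ are critical, then $|U_1\cup U_2|<2m$; this is why the invariant is imposed up to size $2m$. Extendability gives $\varphi_S(U_1\cup U_2)\ge0$ and $\varphi_S(U_1\cap U_2)\ge0$, and by \eqref{eq:submod} the sum is at most $0$. So $U_1\cup U_2$ is critical, and the argument can be repeated.

Let $y\notin V(S)$ be a neighbor of $v$. Passing from $S$ to $S+vy$ uses up $y$, lowers the demand of $v$ by one, and leaves the demand of $y$ equal to $D-1$. Writing $[\,\cdot\,]$ for the indicator of a statement,
\begin{equation}\label{eq:step}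
\varphi_{S+vy}(U)=\varphi_S(U)-[y\in N'(U)]+[v\in U].
\end{equation}
So if $S+vy$ is not extendable, there is a critical set $U_y$ with $y\in N'(U_y)$ and $v\notin U_y$. Suppose that this happens for every neighbor $y\notin V(S)$ of $v$, and let $U^*$ be the union of the sets $U_y$ (empty if there is no such $y$). Then $U^*$ is critical, $|U^*|<m$, $v\notin U^*$, and every neighbor of $v$ outside $S$ lies in $N'(U^*)$. Adding $v$ to $U^*$ brings no new unused neighbor but raises the demand, so $\varphi_S(U^*\cup\{v\})=0-\delta_S(v)\le-1$. As $|U^*\cup\{v\}|\le m$, this contradicts the extendability of $S$.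
\end{proof}

The next lemma lets us undo growth, so that exploratory trees cost nothing in the end.

\begin{lemma}\label{lem:undo}
Let $S$ be extendable. If $y$ has degree $1$ in $S$, then $S-y$ is extendable. If $uw\in E(G)$ with $u,w\in V(S)$, then $S+uw$ is extendable.
\end{lemma}

\begin{proof}
Let $v$ be the neighbor of $y$ in $S$. By \eqref{eq:step} applied to $S-y$, we have $\varphi_{S-y}(U)=\varphi_S(U)+[y\in N'(U)]-[v\in U]\ge\varphi_S(U)$, because $v\in U$ implies $y\in N'(U)$. Adding an edge inside $V(S)$ does not change $V(S)$ and does not raise any demand.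
\end{proof}

\begin{lemma}[Linking]\label{lem:link}
Let $S$ be extendable with $|V(S)|\le n/4$, and let $a\ne b$ be vertices of $S$ with $d_S(a),d_S(b)\le D-2$. Then there is a path $P$ from $a$ to $b$ in $G$ of length exactly $2k+1$, with interior disjoint from $V(S)$, such that $S+P$ is extendable.
\end{lemma}

\begin{proof}
Using Lemma~\ref{lem:leaf} one vertex at a time, grow a complete binary tree of depth $k$ rooted at $a$ on new vertices, and then another rooted at $b$. Each tree has $2^{k+1}-2$ new vertices, so fewer than $4\cdot2^k<8m\le n/4$ vertices are added and the current graph never has more than $n/2$ vertices. When a vertex receives a child, its degree is at most $D-1$ if it is a root and at most $2\le D-1$ otherwise. So the lemma applies at each step.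

The bottom levels of the two trees are disjoint sets of size $2^k\ge m$, so by (J) an edge $uw$ joins them. Add it, using Lemma~\ref{lem:undo}. The tree paths from $a$ to $u$ and from $w$ to $b$ and the edge $uw$ form a path $P$ of length $2k+1$. Delete the new vertices not on $P$, deepest first; each has degree $1$ when it is deleted. By Lemma~\ref{lem:undo} the resulting graph $S+P$ is extendable.
\end{proof}

Finally, extendability yields what we want for the unused part of $G$, to which we may also return vertices of $S$ of small degree.

\begin{lemma}[Remainder]\label{lem:rest}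
Let $S$ be extendable with $|V(S)|\le n/4$, and let $\Delta$ be an integer with $1\le\Delta\le D-3$. Let $W\supseteq V(G)\setminus V(S)$ be a set such that $d_S(u)\le\Delta$ for all $u\in W\cap V(S)$. Then $G[W]$ is a $(D-\Delta-1)$-expander.
\end{lemma}

\begin{proof}
Put $C'=D-\Delta-1\ge2$ and $n'=|W|\ge\frac34n\ge 3$. Then $m\le\frac n{8D}\le\frac{n'}{6D}$, so $m\le n'/2C'$ and $m\le n'/4$. Condition (b) follows from (J). For (a) let $U\subseteq W$ with $|U|<n'/2C'\le n'/4$. If $|U|\le2m$, then every vertex of $U$ has demand at least $D-\Delta$, so $|N'(U)\setminus V(S)|\ge(D-\Delta)|U|$. These vertices lie in $W$ and at most $|U|$ of them lie in $U$, so $|N_{G[W]}(U)|\ge C'|U|$. If $|U|>2m$, then by (J) fewer than $m$ vertices of $W\setminus U$ have no neighbor in $U$, so $|N_{G[W]}(U)|>n'-\frac{n'}4-\frac{n'}4=\frac{n'}2>C'|U|$.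
\end{proof}

\section{Hamilton paths with prescribed ends}\label{sec:hampath}

\begin{lemma}\label{lem:hampath}
There is an integer $C_1\ge C_0$ such that in every $C_1$-expander any two distinct vertices $x,y$ are joined by a Hamilton path.
\end{lemma}

The obvious reduction adds a new vertex adjacent only to $x$ and $y$ and asks for a Hamilton cycle. But a vertex of degree $2$ violates (a), and in a large $C_0$-expander every vertex has at least $C_0$ neighbors, any of which the Hamilton cycle may use. We accept this uncertainty and prepare for every outcome. We keep only $C_0$ edges $xz_1,\dots,xz_{C_0}$ at $x$ and remove from the graph a short path $Q$ starting at $y$. A Hamilton cycle of what remains uses some edge $xz_i$; deleting it leaves a path from $z_i$ to $x$. So it suffices that for \emph{every} $i$ the set $V(Q)$ can be traversed by a path from $y$ to a neighbor $q_i$ of $z_i$.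

The end of a path is moved by \emph{rotation}: if $y\cdots ab\cdots e$ is a path and $ea$ is an edge, then deleting $ab$ and adding $ea$ gives a path on the same vertex set from $y$ to $b$, which agrees with the old one from $y$ to $a$. The new end $b$ is two steps from $e$ along $eab$. We therefore join the end $q$ of $Q$ to each $q_i$ by a path of even length, a \emph{leg}, and thread $Q$ through every second edge of every leg. A rotation at $a$ reverses everything after $a$, so the edge needed for the next rotation should come earlier on $Q$: the edges far from $q$ on the legs are visited first (Figure~\ref{fig:rot}).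

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\draw[very thick] (0,0)--(2,0) (3,0)--(5,0) (6,0)--(8,0);
\draw[dashed] (2,0)--(3,0) (5,0)--(6,0);
\draw[very thick] (2,0) .. controls (3,1.4) and (5,1.4) .. (6,0);
\draw[very thick] (5,0) .. controls (6,-1.3) and (7,-1.3) .. (8,0);
\foreach \x in {0,2,3,5,6,8}{\fill (\x,0) circle (2pt);}
\node[left] at (0,0) {$y$};
\node[below] at (2,0) {$e_3$};
\node[below] at (3,0) {$e_4$};
\node[above] at (4.9,0) {$e_1$};
\node[above] at (6.2,0) {$e_2$};
\node[right] at (8,0) {$e_0=q$};
\end{tikzpicture}
\caption{The horizontal line is a path $Q$ from $y$ to $q$ that contains the edges $e_3e_4$ and $e_1e_2$ of a leg $e_0e_1e_2e_3e_4$; the arcs are the other two leg edges. Replacing $e_1e_2$ by $e_0e_1$ moves the end to $e_2$, and then replacing $e_3e_4$ by $e_2e_3$ moves it to $e_4$. The resulting path, in bold, has the same vertex set as $Q$.}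
\label{fig:rot}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:hampath}]
Let $t=C_0$ and $D=2C_0+3$. Let $C_1\ge8D+40$ be an integer so large that $10C_0(\log_2n+1)^2\le n/4$ for all $n>2C_1$. Let $G$ be a $C_1$-expander on $n$ vertices. If $n\le2C_1$, then $G$ is complete and the claim holds. So let $n>2C_1$; then $(*)$ holds with $C=C_1$.

\emph{Construction.} Pick a vertex $q\ne x,y$ and start with the edgeless graph $S$ on $\{x,y,q\}$, which is extendable by Lemma~\ref{lem:start}. By Lemma~\ref{lem:leaf} attach new vertices $z_1,\dots,z_t$ to $x$, a new vertex $q_i$ to each $z_i$, and new vertices $p_1,\dots,p_t$ to $q$; no degree exceeds $t\le D-1$. By Lemma~\ref{lem:link} link each $p_i$ to $q_i$ by a path of length $2k+1$. With $s=k+1$ this gives legs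
\[
q=e^i_0,\ e^i_1=p_i,\ \dots,\ e^i_{2s}=q_i\qquad(1\le i\le t)
\]
of even length $2s$, disjoint except at $q$. For $1\le h\le s$, \emph{block} $h$ consists of the $t$ ordered pairs $(e^i_{2h-1},e^i_{2h})$. List all pairs as $(a_1,b_1),\dots,(a_N,b_N)$, $N=st$, taking the blocks in the order $s,s-1,\dots,1$ and any order within a block. By Lemma~\ref{lem:link} link successively $y$ to $a_1$, $b_1$ to $a_2$, \dots, $b_{N-1}$ to $a_N$, and $b_N$ to $q$. Each of $y$, $q$ and the other leg vertices is an end of exactly one of these $N+1$ links, so before the link its degree is $0$, $t$ or $2$, at most $D-2$. The final graph $S$ has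
\[
|V(S)|=3+t+2st+2k(st+1)=3+t+2s^2t+2k\le10ts^2\le10C_0(\log_2n+1)^2\le n/4,
\]
so the size conditions of Lemmas~\ref{lem:leaf} and~\ref{lem:link} hold at every step, and $S$ is extendable. The links and the edges $a_jb_j$ form a path
\[
Q:\ y\cdots a_1b_1\cdots a_2b_2\cdots\ \cdots a_Nb_N\cdots q,\qquad V(Q)=V(S)\setminus\{x,z_1,\dots,z_t\}.
\]

\emph{For each $i$ there is a path from $y$ to $q_i$ with vertex set $V(Q)$.} Write $e_j=e^i_j$ and $Q_0=Q$. We construct for $h=1,\dots,s$ a path $Q_h$ from $y$ to $e_{2h}$ with vertex set $V(Q)$ that agrees with $Q$ from $y$ up to $e_{2h-1}$. The path $Q_{h-1}$ ends at $e_{2h-2}$ and agrees with $Q$ up to $e_{2h}$: for $h=1$ because $Q_0=Q$, and for $h\ge2$ because block $h$ precedes block $h-1$, so that $e_{2h-1}$ and $e_{2h}$ come before $e_{2h-3}$ on $Q$. Thus $Q_{h-1}$ has the form $y\cdots e_{2h-1}e_{2h}\cdots e_{2h-2}$, and rotation with the leg edge $e_{2h-2}e_{2h-1}$ gives $Q_h$. The path $Q_s$ ends at $e_{2s}=q_i$.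

\emph{The auxiliary graph.} Let $W=(V\setminus V(S))\cup\{z_1,\dots,z_t\}$, $\Gamma_0=G[W]$ and $n_0=|W|\ge\frac34n>\frac32C_1\ge24C_0$. Each $z_i$ has degree $2$ in $S$, so Lemma~\ref{lem:rest} with $\Delta=2$ shows that $\Gamma_0$ is a $2C_0$-expander. Let $\Gamma$ be $\Gamma_0$ together with $x$ and the edges $xz_1,\dots,xz_t$; its vertex set is $V\setminus V(Q)$. We check that $\Gamma$ is a $C_0$-expander.

For (a) let $0<|U|<(n_0+1)/2C_0$ and $U'=U\setminus\{x\}$, and note that $N_\Gamma(U)\supseteq N_{\Gamma_0}(U')$. If $U'=\emptyset$, then $|N_\Gamma(U)|=t=C_0|U|$. If $0<|U'|<n_0/4C_0$, then $|N_{\Gamma_0}(U')|\ge2C_0|U'|\ge C_0|U|$. If $|U'|\ge n_0/4C_0$, then Lemma~\ref{lem:basic}(i) in $\Gamma_0$ and $C_0\ge4$ give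
\[
|N_{\Gamma_0}(U')|>n_0-\frac{n_0+1}8-\frac{n_0}{16}\ge\frac{n_0+1}2>C_0|U|.
\]
For (b), two disjoint sets of size at least $(n_0+1)/2C_0$ have, after $x$ is deleted, size at least $n_0/2C_0-1\ge n_0/4C_0$, since $n_0\ge4C_0$. So $\Gamma_0$ has an edge between them.

\emph{Conclusion.} By the choice of $C_0$, the graph $\Gamma$ has a Hamilton cycle $H$, and $H$ contains an edge $xz_i$. The path from $y$ to $q_i$ on $V(Q)$, the edge $q_iz_i$ and the path $H-xz_i$ from $z_i$ to $x$ form a Hamilton path of $G$ from $y$ to $x$.
\end{proof}

\section{A short even cycle that meets $F$ oddly}\label{sec:final}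

Fix $F\subseteq E(G)$. The hypothesis $F\notin\mathcal B+\langle E\rangle$ provides an element of $\mathcal C^{\mathrm{ev}}(G)$ that meets $F$ oddly, but it need not be a cycle. If $G$ consists of two triangles with a common vertex and $F$ is a single edge, then the only such element is $E$, and $G$ has no even cycle at all. We therefore work with closed walks, which can be concatenated and split freely, and choose a shortest one with the right parities.

A \emph{walk} of length $|W|=\ell$ is a sequence $W=u_0u_1\cdots u_\ell$ of vertices with consecutive ones adjacent. It is \emph{closed} if $u_0=u_\ell$, and a closed walk with $\ell\ge3$ is a cycle if $u_0,\dots,u_{\ell-1}$ are distinct. The \emph{type} of $W$ is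
\[
\tau(W)=\bigl(\#\{j: u_{j-1}u_j\in F\},\ \ell\bigr)\in\mathbb Z_2^2 .
\]
Types add under concatenation and do not change under reversal. We are looking for a cycle of type $(1,0)$. The next two lemmas use no expansion.

\begin{lemma}\label{lem:walk}
Let $G$ be connected with diameter $\rho$ and let $F\notin\mathcal B+\langle E\rangle$. Then $G$ has a closed walk of type $(1,0)$ and length at most $4\rho+2$.
\end{lemma}

\begin{proof}
Let $T$ be a breadth-first spanning tree with root $o$, so that every vertex is within distance $\rho$ of $o$ in $T$. For an edge $e=ab\notin T$ let $W_e$ be the closed walk that goes from $o$ to $a$ in $T$, along $e$, and from $b$ to $o$ in $T$. Its length is at most $2\rho+1$. It traverses each edge of the fundamental cycle $Z_e$ once and each other edge zero times or twice, so $\tau(W_e)=(|F\cap Z_e|,|Z_e|)$. If all types lie in $\{(0,0),(0,1)\}$, then $F$ meets a basis of $\mathcal C(G)$ evenly and $F\in\mathcal B$. If all types lie in $\{(0,0),(1,1)\}$, then $|(F+E)\cap Z_e|=|Z_e|-|F\cap Z_e|$ is always even and $F+E\in\mathcal B$. Neither happens. So either some $W_e$ has type $(1,0)$, or both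 $(1,1)$ and $(0,1)$ occur, and the concatenation at $o$ of two such walks has type $(1,0)$.
\end{proof}

Minimality now does two jobs. It shows that a shortest walk of type $(1,0)$ is a cycle or can be traded for two odd cycles that barely touch. It also bounds the number of neighbors that a vertex has on these cycles, as Lemma~\ref{lem:start} requires, because two far-apart neighbors would give a shortcut.

\begin{lemma}\label{lem:shortest}
Let $W$ be a shortest closed walk of type $(1,0)$ in a graph $G$, and let $\ell=|W|$. Then one of the following holds.
\begin{itemize}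
\item[(A)] $W$ is a cycle, and every vertex of $G$ has at most $6$ neighbors on $W$.
\item[(B)] There are cycles $O_1,O_2$ of types $(0,1)$ and $(1,1)$ with $|O_1|+|O_2|\le\ell$ and $|V(O_1)\cap V(O_2)|\le1$, and every vertex of $G$ has at most $5$ neighbors on each of them.
\end{itemize}
\end{lemma}

\begin{proof}
The length $\ell$ is even, and $\ell\ge4$ since closed walks of length $0$ and $2$ have type $(0,0)$. Minimality gives two facts.
\begin{itemize}
\item[(M1)] A closed walk of even length less than $\ell$ has type $(0,0)$.
\item[(M2)] If two closed walks of length less than $\ell$ have types summing to $(1,0)$, then their types are $(0,1)$ and $(1,1)$. Indeed, neither type is $(1,0)$, hence neither is $(0,0)$.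
\end{itemize}
We also use the following \emph{shortcuts}. Let $O$ be a cycle, $u$ any vertex of $G$ (on $O$ or not), $a\ne b$ neighbors of $u$ on $O$, and $\alpha,\alpha'$ the two arcs of $O$ from $a$ to $b$. Closing each arc with the walk $bua$ gives closed walks $W_\alpha,W_{\alpha'}$ of lengths $|\alpha|+2$, $|\alpha'|+2$ with $\tau(W_\alpha)+\tau(W_{\alpha'})=\tau(O)$, as $bua$ is counted twice.

\emph{Suppose $W$ is a cycle.} Color its vertices alternately with two colors, and let $a\ne b$ be neighbors of $u$ on $W$ of the same color. Both arcs have even length, so both shortcuts are even, and their types sum to $(1,0)$. One of them, say $W_\alpha$, has type $(1,0)$. Then $|\alpha|+2\ge\ell$, so $|\alpha'|\le2$ and $a,b$ are at distance exactly $2$ on $W$. At most two vertices of $W$ are at distance $2$ from $a$, so $u$ has at most $3$ neighbors of each color. This is (A).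

\emph{Suppose $W$ is not a cycle.} Then $u_i=u_j$ for some $0\le i<j<\ell$, and $W$ splits into two shorter closed walks whose types sum to $(1,0)$. By (M2) the types are $(0,1)$ and $(1,1)$. Let $O_1$ and $O_2$ be shortest closed walks of types $(0,1)$ and $(1,1)$. Then $|O_1|+|O_2|\le\ell$. Both lengths are odd, hence at least $3$, so $|O_j|\le\ell-3$.

Each $O_j$ is a cycle. Otherwise it splits into two shorter closed walks, one even and one odd. The even one has type $(0,0)$ by (M1), so the odd one has the type of $O_j$, contrary to the choice of $O_j$.

Let $a\ne b$ be neighbors of $u$ on $O_j$. Since $|O_j|$ is odd, one shortcut, say $W_{\alpha'}$, is even; its length is at most $|O_j|-1+2<\ell$, so it has type $(0,0)$ by (M1). Then $W_\alpha$ has the type of $O_j$, so $|\alpha|+2\ge|O_j|$ and $|\alpha'|\le2$. Thus all neighbors of $u$ on $O_j$ are within distance $2$ of $a$ on $O_j$, and there are at most $5$ of them.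

Suppose finally that $x\ne x'$ lie on both cycles, with arcs $\alpha,\alpha'$ of $O_1$ and $\beta,\beta'$ of $O_2$ between them. Each closed walk formed by an arc of $O_1$ and an arc of $O_2$ has length at most $|O_1|+|O_2|-2<\ell$. The walks $\alpha\cup\beta$ and $\alpha'\cup\beta'$ have types summing to $\tau(O_1)+\tau(O_2)=(1,0)$, so $|\alpha|+|\beta|$ is odd by (M2). The pair $\alpha\cup\beta'$, $\alpha'\cup\beta$ has the same sum of types, so $|\alpha|+|\beta'|$ is odd. Then $|O_2|=|\beta|+|\beta'|$ is even, a contradiction. This is (B).
\end{proof}

In case (B) we have to make an even cycle out of $O_1$ and $O_2$ by linking them, and we have no control over the types of the links. This does not matter: the choice of arcs on $O_1$ and $O_2$ changes the type by $(0,1)$ and $(1,1)$, which generate $\mathbb Z_2^2$.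

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $D=C_1+6$ and fix $C_*\ge8D+40$ so large that $24(\log_2n+1)^2\le n/4$ for all $n>2C_*$; then $C_*\ge C_1\ge C_0$. Let $G$ be a $C_*$-expander on $n$ vertices and $F\notin\mathcal B+\langle E\rangle$. If $n\le2C_*$, then $G$ is complete and Lemma~\ref{lem:Kn} applies. So let $n>2C_*$; then $(*)$ holds with $C=C_*$. Put $L=\log_2n$, so $k\le L$. By Lemmas~\ref{lem:basic}(iii) and~\ref{lem:walk}, a shortest closed walk $W$ of type $(1,0)$ exists and has length $\ell\le4(2L+1)+2=8L+6$. The size condition of Lemma~\ref{lem:link} is verified for all links at once in Step 2.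

\emph{Step 1: an extendable subgraph $S_1$ of maximum degree at most $4$ containing a cycle $Z$ of type $(1,0)$.} Apply Lemma~\ref{lem:shortest}. In case (A) take $S_1=Z=W$, which is extendable by Lemma~\ref{lem:start}. In case (B) let $S_0=O_1\cup O_2$. Every vertex of $G$ has at most $10$ neighbors in $V(S_0)$, so $S_0$ is extendable by Lemma~\ref{lem:start}. We use Lemma~\ref{lem:link}; the ends of each link have degree $2\le D-2$.
\begin{itemize}
\item If $O_1$ and $O_2$ are disjoint, pick distinct $a,a'$ on $O_1$ and distinct $b,b'$ on $O_2$. Link $a$ to $b$ by $P$ and then $a'$ to $b'$ by $P'$. An arc of $O_1$ between $a$ and $a'$, an arc of $O_2$ between $b$ and $b'$, and the paths $P,P'$ form a cycle.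
\item If $O_1$ and $O_2$ share the vertex $w$, pick $a\ne w$ on $O_1$ and $b\ne w$ on $O_2$, and link $a$ to $b$ by $P$. An arc of $O_1$ from $a$ to $w$, an arc of $O_2$ from $w$ to $b$, and the path $P$ form a cycle.
\end{itemize}
In both situations there are four cycles, one for each choice of arcs. The types of the two arcs of $O_j$ differ by $\tau(O_j)$, so the four cycles have types $\sigma$, $\sigma+(0,1)$, $\sigma+(1,1)$, $\sigma+(1,0)$ for some $\sigma$. These are all the elements of $\mathbb Z_2^2$, so one cycle $Z$ has type $(1,0)$. Let $S_1$ be $S_0$ together with the links. It is extendable; $w$ has degree $4$, the ends of links have degree $3$, and all other vertices have degree $2$.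

\emph{Step 2: the rungs.} Let $|Z|=2r$ and name the vertices of $Z$ as in Lemma~\ref{lem:ladder}. For $i=2,\dots,r$ in turn, link $v_i$ to $w_i$ by a path $P_i$ using Lemma~\ref{lem:link}. Each vertex of $Z$ is an end of at most one $P_i$, so its degree before the link is at most $4\le D-2$. The interior of each $P_i$ consists of new vertices, so the $P_i$ are pairwise disjoint and their interiors avoid $Z$. The resulting graph $S_2$ has maximum degree at most $5$. Since $2r\le\ell+2(2k+1)\le12L+8$ and each link has $2k$ interior vertices,
\[
|V(S_2)|\le\ell+4k+2k(r-1)\le(8L+6)+4L+2L(6L+3)\le24(L+1)^2\le n/4 .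
\]
Every graph to which Lemma~\ref{lem:link} was applied is a subgraph of $S_2$, so all applications were legitimate and $S_2$ is extendable.

\emph{Step 3: closing up.} Let $M=V(Z)\cup\bigcup_iV(P_i)\subseteq V(S_2)$ and $W'=V\setminus(M\setminus\{v_1,v_{r+1}\})$. Besides $V\setminus V(S_2)$, the set $W'$ contains $v_1$, $v_{r+1}$ and, in case (B), the vertices of $O_1\cup O_2$ that are not on $Z$; all have degree at most $5$ in $S_2$. By Lemma~\ref{lem:rest} with $\Delta=5$, the graph $G[W']$ is a $C_1$-expander, since $D-6=C_1$. By Lemma~\ref{lem:hampath} it has a Hamilton path from $v_{r+1}$ to $v_1$. Lemma~\ref{lem:ladder} gives Hamilton cycles $H,H'$ of $G$ with $H+H'=Z$, and $|F\cap H|+|F\cap H'|\equiv|F\cap Z|\equiv1\pmod2$.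
\end{proof}

With the deductions in Section~\ref{sec:exp}, this completes the proofs of Theorems~\ref{thm:A} and~\ref{thm:B}.

\begin{thebibliography}{9}

\bibitem{DMMPS}
Dragani\'c, Montgomery, Munh\'a Correia, Pokrovskiy and Sudakov,
\emph{Hamiltonicity of expanders: optimal bounds and applications},
arXiv:2402.06603.

\bibitem{HK}
Dan Hefetz and Michael Krivelevich,
\emph{The Hamilton cycle space of random regular graphs and randomly perturbed graphs},
arXiv:2507.04488 (2025).

\end{thebibliography}
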